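\title{Simple symmetric Venn diagrams with a prime number of curves}

\begin{abstract}
We show that for every prime $n$ there is a Venn diagram of $n$ curves that has $n$-fold rotational symmetry and in which no three curves pass through a common point. For composite $n$ there is no symmetric Venn diagram at all, so for $n\ge 2$ simple symmetric Venn diagrams of $n$ curves exist exactly when $n$ is prime. The diagram is obtained as the dual of a quadrangulation of the sphere whose vertices are the subsets of $\mathbb{Z}_n$, whose faces are $2$-faces of the $n$-cube, and which is invariant under translation. The subsets are grouped by the starting points of their cyclic runs; each group is filled by a disc, and the discs are arranged along a cycle through all sparse subsets of $\mathbb{Z}_n$.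
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Venn diagram} of $n$ curves is a collection of simple closed curves $\gamma_1,\dots,\gamma_n$ in the plane with two properties. First, any two distinct curves meet in finitely many points, each of which is a transversal crossing; there are no tangential touching points and no shared arcs. Second, for every subset $S\subseteq[n]=\{1,\dots,n\}$ the \emph{region of $S$},
\[
R_S=\bigcap_{i\in S}\operatorname{int}(\gamma_i)\ \cap\bigcap_{i\in[n]\setminus S}\operatorname{ext}(\gamma_i),
\]
is nonempty and connected. Thus each of the $2^n$ patterns of membership is shown by exactly one piece of the plane. The diagram is \emph{simple} if no three curves have a common point, so that every intersection point is a crossing of exactly two curves. It is \emph{symmetric} if there is a point $c$ such that the rotation $\rho$ about $c$ by $2\pi/n$ satisfies, after relabeling, $\rho(\gamma_i)=\gamma_{i+1}$ with indices modulo $n$. An \emph{edge} of the diagram is an arc of a curve between two consecutive intersection points. The diagram is \emph{monotone} if for $S\ne[n]$ the region of $S$ shares an edge with the region of some $S\cup\{y\}$, $y\notin S$,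 and for $S\ne\emptyset$ with the region of some $S\setminus\{x\}$, $x\in S$.

In a symmetric diagram the rotation permutes the regions by $\rho(R_S)=R_{S+1}$. If $n$ is composite, some set $S$ other than $\emptyset$ and $[n]$ is fixed by a nontrivial power of $\rho$. Its region must then wind around the center, and this turns out to be impossible (Proposition~\ref{prop:composite}). If $n$ is prime, all sets other than $\emptyset$ and $[n]$ lie in orbits of size $n$. The obstruction disappears, and one may hope to build a diagram from $n$ rotated copies of a sector that contains one set from each of the $(2^n-2)/n$ orbits. Simplicity makes this a rigid packing problem: around every crossing the four regions must be of the form $X$, $X\cup\{a\}$, $X\cup\{a,b\}$, $X\cup\{b\}$. Whether simple symmetric Venn diagrams exist for all primes $n$ is posed as an open problem in~\cite{ACFKL}. The answer is yes.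

\begin{theorem}\label{thm:main}
For every prime $n$ there is a simple symmetric Venn diagram of $n$ curves.
\end{theorem}

\begin{theorem}\label{thm:iff}
Let $n\ge2$. A simple symmetric Venn diagram of $n$ curves exists if and only if $n$ is prime; if $n$ is composite, there is no symmetric Venn diagram of $n$ curves, simple or not. For prime $n\ge5$ the diagram constructed in the proof of Theorem~\ref{thm:main} is monotone.
\end{theorem}

Section~\ref{sec:small} treats $n=2,3$ and composite $n$. Section~\ref{sec:dual} reduces the remaining cases to the construction of a translation-invariant quadrangulation of the sphere on the vertex set $2^{\mathbb{Z}_n}$. Section~\ref{sec:five} carries out the construction for $n=5$ and reads off the plan that Sections~\ref{sec:sparse}--\ref{sec:assembly} follow.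

\section{The cases $n=2,3$ and composite $n$}\label{sec:small}

\begin{example}\label{ex:small}
For $n=2$ take the unit circles centered at $(\pm\frac12,0)$; the rotation by $\pi$ about the origin exchanges them. They cross at $(0,\pm\frac{\sqrt3}{2})$. Their union is a connected plane graph with $2$ vertices and $4$ edges, so by Euler's formula it has $4$ faces. Around a crossing all four subsets of $\{1,2\}$ occur. Every region is a union of faces, so each of the four regions is a single face.

For $n=3$ take unit circles $\gamma_1,\gamma_2,\gamma_3$ whose centers lie at distance $\frac12$ from the origin at the angles $-\pi/3$, $\pi/3$, $\pi$; the rotation by $2\pi/3$ permutes them cyclically. The centers of $\gamma_1,\gamma_2$ are $(\frac14,\mp\frac{\sqrt3}4)$, so these circles meet in the points $(x,0)$ with $(x-\frac14)^2+\frac3{16}=1$, that is, $x=\frac{1\pm\sqrt{13}}4\approx1.151,\,-0.651$. The circle $\gamma_3$ has center $(-\frac12,0)$ and meets the $x$-axis only at $x=\frac12$ and $x=-\frac32$. Hence there is no triple point. By symmetry each pair of circles meets in two points, and two circles that meet in two points cross transversally. The union is a connected plane graph with $6$ vertices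 of degree $4$ and $12$ edges, so it has $8$ faces. The first of the two points above lies outside $\gamma_3$ and the second inside, so around them one sees $\emptyset,\{1\},\{2\},\{1,2\}$ and $\{3\},\{1,3\},\{2,3\},\{1,2,3\}$. All eight regions are nonempty, and therefore each is a single face.
\end{example}

For composite $n$ we use two standard facts. By the Jordan curve theorem, the complement of a simple closed curve $\gamma$ has two components, the bounded $\operatorname{int}\gamma$ and the unbounded $\operatorname{ext}\gamma$, and $\gamma$ is the boundary of each; so $\gamma\cup\operatorname{int}\gamma$ and $\gamma\cup\operatorname{ext}\gamma$ are closures of connected sets and are connected. The winding number of a closed path $L$ about a point $z\notin L$ is constant on every connected set disjoint from $L$, and it is $0$ if that set is unbounded.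

\begin{proposition}\label{prop:composite}
If $n$ is composite, there is no symmetric Venn diagram of $n$ curves.
\end{proposition}

\begin{proof}
Let $n=dm$ with $1<d<n$, and suppose that $\gamma_1,\dots,\gamma_n$ is a symmetric Venn diagram with center $c$. Let $S$ be the set of indices divisible by $d$. It is nonempty and proper, and $S+d=S$ modulo $n$. Since $\rho$ maps $\operatorname{int}\gamma_i$ onto $\operatorname{int}\gamma_{i+1}$ and $\operatorname{ext}\gamma_i$ onto $\operatorname{ext}\gamma_{i+1}$, we have $\rho^d(R_S)=R_S$. The region $R_S$ is nonempty, open and connected, so $R_S\setminus\{c\}$ is path connected. Choose $x\in R_S\setminus\{c\}$ and a path $\alpha$ in $R_S\setminus\{c\}$ from $x$ to $\rho^d x$, and let $L\subseteq R_S\setminus\{c\}$ be the closed path $\alpha\cdot\rho^d\alpha\cdots\rho^{(m-1)d}\alpha$. As $\rho^d$ is the rotation by $2\pi/m$, the angle about $c$ changes along $\alpha$ by $2\pi(\frac1m+k)$ for some integer $k$. Hence $L$ has winding number $1+mk$ about $c$, and $1+mk\neq0$ because $m\ge2$.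

Let $i\in S$. Then $L\subseteq\operatorname{int}\gamma_i$, and the set $\gamma_i\cup\operatorname{ext}\gamma_i$ is connected, unbounded and disjoint from $L$. So every point about which $L$ has nonzero winding number lies in $\operatorname{int}\gamma_i$. In particular $c\in\operatorname{int}\gamma_i$, and by rotation $c\in\operatorname{int}\gamma_j$ for all $j$. Now let $j\notin S$. Then $L\subseteq\operatorname{ext}\gamma_j$, so the connected set $\gamma_j\cup\operatorname{int}\gamma_j$ is disjoint from $L$. It contains $c$, so the winding number of $L$ is nonzero on all of it, and $\operatorname{int}\gamma_j\subseteq\operatorname{int}\gamma_i$. Then $R_{\{j\}}\subseteq\operatorname{int}\gamma_j\cap\operatorname{ext}\gamma_i=\emptyset$, a contradiction.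
\end{proof}

\section{Venn diagrams from quadrangulations of the sphere}\label{sec:dual}

From now on $n\ge5$ is prime, and the curves are indexed by $\mathbb{Z}_n$. Besides $n\ge5$, the proof uses only three consequences of primality:
\begin{itemize}
\item[(P1)] $n$ is odd;
\item[(P2)] $3\nmid n$;
\item[(P3)] no set $X$ with $\emptyset\ne X\subsetneq\mathbb{Z}_n$ is fixed by a nonzero translation.
\end{itemize}
For (P3), a nonzero $a$ generates $\mathbb{Z}_n$, so $X+a=X$ forces $X$ to be fixed by all translations. We write $X+a$ for the translate of $X$, and $X\cup a$, $X\setminus a$ for $X\cup\{a\}$, $X\setminus\{a\}$. A construction is \emph{equivariant} if it commutes with translations.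

Place a point in each region of a simple Venn diagram and join two points across each edge of the diagram. Every crossing is then surrounded by a quadrilateral that is a $2$-face of the $n$-cube. We reverse this passage. An \emph{edge of direction $a$} is a pair $\{X,X\cup a\}$ with $a\notin X$; its \emph{lower endpoint} is $X$ and its \emph{upper endpoint} is $X\cup a$. A \emph{cube square} is a family $\{X,X\cup a,X\cup b,X\cup\{a,b\}\}$ with $a\ne b$ and $a,b\notin X$. A \emph{tiling by cube squares} of a disc, an annulus or a sphere is a cell decomposition in which the vertices are labeled by distinct subsets of $\mathbb{Z}_n$ and each $2$-cell is a quadrilateral with corners $X,\ X\cup a,\ X\cup\{a,b\},\ X\cup b$ in this cyclic order. We identify each $2$-cell with a Euclidean unit square, with edges glued isometrically. A \emph{midline} of a square is a segment joining the midpoints of two opposite edges; these two edges have the same direction, which we call the direction of the midline.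

\begin{proposition}\label{prop:criterion}
Let $\Sigma$ be a sphere tiled by cube squares in which every subset of $\mathbb{Z}_n$ is a vertex. Suppose that every $S\ne\mathbb{Z}_n$ is joined by an edge to some $S\cup y$ and every $S\ne\emptyset$ to some $S\setminus x$. Let $\Gamma_x$ be the union of the midlines of direction $x$. With the vertex $\emptyset$ as the point at infinity, $(\Gamma_x)_{x\in\mathbb{Z}_n}$ is a simple monotone Venn diagram.
\end{proposition}

\begin{proof}
Fix $x$. A square has at most one midline of direction $x$, and the midpoint of an edge of direction $x$ is an end of exactly two such midlines, one in each of the two squares on the edge. So $\Gamma_x$ is a disjoint union of $k$ simple closed curves, and $\Sigma\setminus\Gamma_x$ has $k+1$ components (Jordan curve theorem and induction on $k$). The hypothesis on edges is what forces $k=1$. From a vertex $S\ni x$ we can go up along edges to $\mathbb{Z}_n$; none of these edges has direction $x$, so the path avoids $\Gamma_x$. From a vertex $S\not\ni x$ we can go down to $\emptyset$, again without using direction $x$. So every vertex lies in the component of $\mathbb{Z}_n$ or in that of $\emptyset$, according as it contains $x$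 or not. A square minus $\Gamma_x$ is the whole square or two half squares, and each piece contains a vertex; so every component contains a vertex, and $k+1\le2$. On a path going up from $\emptyset$ to $\mathbb{Z}_n$ there is an edge of direction $x$, so $k\ge1$. Thus $\Gamma_x$ is a simple closed curve, the components of $\emptyset$ and $\mathbb{Z}_n$ are its two sides, and its interior, the side not containing $\emptyset$, contains exactly the vertices $S\ni x$.

Distinct curves meet only at centers of squares, and each center is a crossing of the two perpendicular midlines of its square. So the intersections are finite in number, transversal, and involve exactly two curves.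

The midlines cut each square into four quarters, each containing one corner. Let $U_S$ be the union of the quarters at $S$ with all points of the curves removed. The sets $U_S$ partition the complement of the curves. Each point of $U_S$ is joined to $S$ by a segment inside its quarter that avoids the curves, so $U_S$ is connected and lies on the same side of each $\Gamma_x$ as $S$ does. Hence $U_S$ is the set of points inside the curves $\Gamma_x$ with $x\in S$ and outside the others. For $S\ne\emptyset$ it is the region of $S$. The region of $\emptyset$ is the open connected set $U_\emptyset$ with one point removed, which is still nonempty and connected. Finally, if $\{S,S\cup y\}$ is an edge of $\Sigma$, the arc of $\Gamma_y$ that joins the centers of the two squares on this edge is an edge of the diagram shared by the regions of $S$ and $S\cup y$. This gives monotonicity.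
\end{proof}

Such a tiling has $2^n$ vertices and twice as many edges as squares, so by Euler's formula it has $2^n-2$ squares; this is the number of crossings.

It remains to turn a combinatorial symmetry of $\Sigma$ into a rotation of the plane. In our construction the neighbors of $\emptyset$ appear in the cyclic order $\{0\},\{2\},\{4\},\dots$, so the translation that plays the role of the rotation by $2\pi/n$ is $S\mapsto S+2$. We use the following standard fact about surfaces. A \emph{disc with $N$ holes} is a closed disc from which the interiors of $N$ disjoint closed discs in its interior are removed. If $F,F'$ are oriented discs with $N$ holes, then every homeomorphism $\partial F\to\partial F'$ that respects the boundary orientations extends to a homeomorphism $F\to F'$.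

\begin{proposition}\label{prop:rotation}
Let $\Sigma$ be as in Proposition~\ref{prop:criterion}. Let $\tau$ be a homeomorphism of $\Sigma$ with $\tau^n=1$ that maps squares isometrically onto squares and acts on vertices by $S\mapsto S+2$. Let $\eta$ be a path along edges from $\emptyset$ to $\mathbb{Z}_n$ such that the paths $\tau^k\eta$, $k\in\mathbb{Z}_n$, meet only in their ends. Suppose that $\Sigma$ is the union of closed discs $\Lambda_k=\tau^k\Lambda_0$, $k\in\mathbb{Z}_n$, with disjoint interiors and $\partial\Lambda_k=\tau^k\eta\cup\tau^{k+1}\eta$. Then there is a simple, symmetric, monotone Venn diagram of $n$ curves.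
\end{proposition}

\begin{proof}
Let $\rho$ be the rotation of $\mathbb{C}\cup\{\infty\}$ about $0$ by $2\pi/n$, and let $L_k$ be the closed disc consisting of $0$, $\infty$ and the sector $2\pi k/n\le\arg z\le 2\pi(k+1)/n$. We construct a homeomorphism $\varphi\colon\Sigma\to\mathbb{C}\cup\{\infty\}$ with $\varphi\tau=\rho\varphi$ that is a similarity near the center of each square.

Choose a homeomorphism $\varphi$ of $\eta$ onto the ray $\arg z=0$ together with $0$ and $\infty$, with $\varphi(\emptyset)=\infty$ and $\varphi(\mathbb{Z}_n)=0$, and put $\varphi=\rho\varphi\tau^{-1}$ on $\tau\eta$. The two definitions agree at $\emptyset$ and $\mathbb{Z}_n$, which are fixed by $\tau$, so we have a homeomorphism $\partial\Lambda_0\to\partial L_0$. Orient $\Lambda_0$ so that it respects the boundary orientations. Since $\partial\Lambda_0$ consists of edges, $\Lambda_0$ is a union of squares, and their centers $z_1,\dots,z_N$ are interior points of $\Lambda_0$. Let $N_i$ be a small round disc about $z_i$ in the interior of its square, let $M_1,\dots,M_N$ be disjoint round discs in the interior of $L_0$, and let $\varphi\colon N_i\to M_i$ be an orientation-preserving similarity. Removing the interiors of the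 $N_i$ from $\Lambda_0$ and of the $M_i$ from $L_0$ leaves two discs with $N$ holes, and $\varphi$ is an orientation-respecting homeomorphism between their boundaries. So $\varphi$ extends to a homeomorphism $\varphi_0\colon\Lambda_0\to L_0$.

Put $\varphi=\rho^k\varphi_0\tau^{-k}$ on $\Lambda_k$; this depends only on $k$ modulo $n$, as $\rho^n=1$ and $\tau^n=1$. On $\tau^{k+1}\eta$ the definition from $\Lambda_k$ is $\rho^k(\rho\varphi_0\tau^{-1})\tau^{-k}=\rho^{k+1}\varphi_0\tau^{-(k+1)}$, which is the definition from $\Lambda_{k+1}$. Hence $\varphi$ is a homeomorphism with $\varphi\tau=\rho\varphi$ and $\varphi(\emptyset)=\infty$. By Proposition~\ref{prop:criterion} the curves $\varphi(\Gamma_x)\subseteq\mathbb{C}$ form a simple monotone Venn diagram; near each crossing they are perpendicular straight segments, so the crossings are transversal. Since $\tau\Gamma_x=\Gamma_{x+2}$, we have $\rho\varphi(\Gamma_x)=\varphi(\Gamma_{x+2})$. By (P1), $i\mapsto 2i$ is a permutation of $\mathbb{Z}_n$, so $\gamma_i=\varphi(\Gamma_{2i})$ is a relabeling of the curves, and $\rho(\gamma_i)=\gamma_{i+1}$.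
\end{proof}

\section{The case $n=5$ and the plan of the construction}\label{sec:five}

An ordering $x_1x_2\cdots x_n$ of $\mathbb{Z}_n$ describes the chain $\emptyset\subset\{x_1\}\subset\{x_1,x_2\}\subset\dots\subset\mathbb{Z}_n$. Swapping the positions $k$ and $k+1$ changes only the $k$-element set of the chain, and the old and the new $k$-element set form a cube square with their common neighbors in the chain. For $n=5$ consider
\[
34012\ \xrightarrow{2}\ 30412\ \xrightarrow{3}\ 30142\ \xrightarrow{1}\ 03142\ \xrightarrow{4}\ 03124\ \xrightarrow{2}\ 01324\ \xrightarrow{3}\ 01234,
\]
where the label $k$ means that positions $k,k+1$ are swapped. The six squares tile the disc in Figure~\ref{fig:five}. Its right boundary chain is the left boundary chain $\eta$ translated by $2$, so the five translates of the disc by $0,2,4,6,8$ glue cyclically to a sphere with an action of $\tau$. The vertices of the disc that are not on the right boundary are $3$; $34$, $30$; $340$, $301$; $3401$, where we write sets as strings. These lie in six different translation orbits: the elements of $34$ and of $30$ differ by $\pm1$ and $\pm2$, and the same holds for the complements $12$ and $24$ of $340$ and $301$. There are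 $(2^5-2)/5=6$ orbits, so every subset of $\mathbb{Z}_5$ is a vertex of the sphere exactly once. Every vertex lies on a chain from $\emptyset$ to $\mathbb{Z}_5$. Proposition~\ref{prop:rotation} gives a simple symmetric Venn diagram of five curves.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.0,every node/.style={fill=white,inner sep=1.5pt,font=\small}]
\fill[gray!25] (1,0)--(0,1)--(1,2)--(2,1)--cycle;
\fill[gray!25] (1,3)--(0,4)--(1,5)--(2,4)--cycle;
\draw (0,1)--(1,0)--(2,1)--(1,2)--(0,1) (0,4)--(1,5)--(2,4)--(1,3)--(0,4);
\draw (1,2)--(-.6,3) (1,3)--(2.6,2);
\draw[very thick] (0,1)--(-.6,2)--(-.6,3)--(0,4) (1,2)--(1,3) (2,1)--(2.6,2)--(2.6,3)--(2,4);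
\node at (1,0) {$\emptyset$}; \node at (1,5) {$\mathbb{Z}_5$};
\node at (0,1) {$3$}; \node at (2,1) {$0$};
\node at (-.6,2) {$34$}; \node at (1,2) {$30$}; \node at (2.6,2) {$01$};
\node at (-.6,3) {$340$}; \node at (1,3) {$301$}; \node at (2.6,3) {$012$};
\node at (0,4) {$3401$}; \node at (2,4) {$0123$};
\end{tikzpicture}
\caption{One fifth of a quadrangulation of the sphere whose vertices are the subsets of $\mathbb{Z}_5$, written as strings. The right boundary is the left boundary translated by $2$. Each thick path joins the sets whose cyclic runs start at the same points: at $3$, at $3$ and $0$, and at $0$. Between neighboring thick paths lies a strip of two squares. The shaded squares belong to the discs around $\emptyset$ and around $\mathbb{Z}_5$.}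
\label{fig:five}
\end{figure}

The figure has a structure that extends to all primes. A set $S$ other than $\emptyset$ and $\mathbb{Z}_n$ is a union of cyclic runs of consecutive elements. Group the sets by the set $T$ of starting points of their runs. In the figure the groups are the thick paths; each rises from $T$ itself, where all runs have length one, to the largest set with the same starting points. The bottom ends of the thick paths lie on a cycle $H$, here $\dots,3,30,0,\dots$, which bounds a disc around $\emptyset$ with no other interior vertex; the top ends bound a mirror image of this disc around $\mathbb{Z}_n$. Over each edge of $H$ stands a strip that uses no vertices except those on its two sides. For general $n$ there are four tasks.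
\begin{enumerate}
\item The group of $T$ is a product of chains, and in general not a chain. It has to be filled by a disc $D_T$ that contains each of its sets once and is bounded by two chains (Lemma~\ref{lem:discs}).
\item Over an edge $\{B,A\}$ of $H$ we need a strip between a chain of the group of $B$ and a chain of the group of $A$ (Lemma~\ref{lem:strips}).
\item We need the lower disc $\Delta$, invariant under translation, whose boundary $H$ passes once through every possible $T$ (Section~\ref{sec:lower}).
\item The two strips that meet at $T$ must end in the two boundary chains of a disc $D_T$ (Section~\ref{sec:cuts}).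
\end{enumerate}

\section{Sparse sets, blocks and words}\label{sec:sparse}

For $x\in X\subseteq\mathbb{Z}_n$ let $\operatorname{next}_X(x)$ and $\operatorname{pred}_X(x)$ be the cyclically next and previous elements of $X$, and let $g^+_X(x),g^-_X(x)\in\{1,\dots,n\}$ be the distances from $x$ to them; if $X=\{x\}$, both elements are $x$ and both distances are $n$. The numbers $g_X^+(x)$, $x\in X$, are the \emph{gaps} of $X$, and their sum is $n$. We write $[x,y)$ for the cyclic interval $x,x+1,\dots,y-1$, and $[x,x)=\mathbb{Z}_n$.

A nonempty set is \emph{sparse} if all its gaps are at least $2$. Let $\mathcal{T}$ be the family of sparse sets; a nonempty subset of a sparse set is sparse. The \emph{blocks} of $T\in\mathcal{T}$ are the intervals $[x,x^+)$ with $x\in T$ and $x^+=\operatorname{next}_T(x)$; they partition $\mathbb{Z}_n$. A block is \emph{odd} if its length is odd and \emph{trivial} if its length is $2$. The \emph{block word} of $[x,x^+)$ is the sequence $x+1,x+2,\dots,x^+-2$. It is two letters shorter than the block; it is empty for a trivial block and has odd length for an odd block.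

For $\emptyset\ne S\subsetneq\mathbb{Z}_n$ let $\operatorname{st}(S)=\{i\in S: i-1\notin S\}$ be the set of starting points of runs; it is sparse. For $T\in\mathcal{T}$ put $P_T=\{S:\operatorname{st}(S)=T\}$. A set $S$ lies in $P_T$ exactly if, on each block $[x,x^+)$ of $T$, it contains $x$, misses $x^+-1$, and starts no further run; that is, its indicator on the block reads $1^a0^b$ with $a,b\ge1$. Hence
\[
P_T=\{\,T\cup(\text{a prefix of each block word})\,\},\qquad
2^{\mathbb{Z}_n}\setminus\{\emptyset,\mathbb{Z}_n\}=\bigsqcup_{T\in\mathcal{T}}P_T .
\]
The least element of $P_T$ is $T$ and the greatest is $\theta(T)$, where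
\[
\theta(S)=\mathbb{Z}_n\setminus(S-1).
\]
The map $\theta$ is an inclusion-reversing bijection of $2^{\mathbb{Z}_n}$ that commutes with translations and maps cube squares to cube squares. The block words of $T$ have $n-2|T|$ letters in all; this number is odd by (P1), so $T\ne\theta(T)$.

An element $c\in T$, used as a place to cut the circle open, is called a \emph{cut}. Let $w(T,c)$ be the concatenation of the block words of $T$ in cyclic order, starting with the block $[c,c^+)$, and let $\operatorname{ch}(T,c)$ be the chain from $T$ to $\theta(T)$ obtained by adding the letters of $w(T,c)$ one at a time. It lies in $P_T$. If $[c,c^+)$ is trivial, then $w(T,c)=w(T,c^+)$.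

\begin{definition}\label{def:linked}
Cuts $a,b\in T$ are \emph{linked in $T$} if $T$ has an odd block $[q,q^+)$ with $\{w(T,a),w(T,b)\}=\{w(T,q),w(T,q^+)\}$.
\end{definition}

In particular the two ends $q,q^+$ of an odd block are linked, and if $|T|=1$ the only cut is linked to itself by (P1). For example, let $n=11$. The set $T=\{0,3,7\}$ has block words $1$; $4\,5$; $8\,9$. The cuts $0$ and $3$ are linked, with words $1\,4\,5\,8\,9$ and $4\,5\,8\,9\,1$, while $7$, with word $8\,9\,1\,4\,5$, is linked to no cut. In $T=\{0,3,5\}$ the cuts $0$ and $5$ are linked, because $[3,5)$ is trivial.

\section{Sweeps}\label{sec:sweeps}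

The discs $D_T$ and the strips are produced, as in Section~\ref{sec:five}, by sequences of adjacent transpositions. The one thing to prevent is that a set leaves the chain and returns later, for it would then label two vertices.

Let $B$ and $L$ be disjoint subsets of $\mathbb{Z}_n$ and $r=|L|$. A \emph{word} $w$ is an ordering of $L$; it gives the chain $\operatorname{ch}(w)$ of sets $B=S_0\subset S_1\subset\dots\subset S_r=B\cup L$, where $S_k$, the set of \emph{rank} $k$, is $B$ together with the first $k$ letters of $w$. A \emph{sweep} is a sequence of words $w_0,\dots,w_N$, consecutive ones differing by a transposition of adjacent letters, such that for every set $S$ the indices $i$ with $S\in\operatorname{ch}(w_i)$ form an interval, possibly empty. Its \emph{support} is the family of all sets in the chains $\operatorname{ch}(w_i)$.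

\begin{lemma}\label{lem:sweep}
Let $w_0,\dots,w_N$ be a sweep with $r\ge2$ and $\operatorname{ch}(w_0)\cap\operatorname{ch}(w_N)=\{B,B\cup L\}$. Then there is a disc tiled by cube squares whose vertex set is the support and whose boundary is $\operatorname{ch}(w_0)\cup\operatorname{ch}(w_N)$. Every vertex lies on a chain of edges from $B$ to $B\cup L$, and every cell is determined by its vertices.
\end{lemma}

\begin{proof}
Let $t_k(i)$ be the number of steps among the first $i$ that change the set of rank $k$, and place the rank-$k$ set of $\operatorname{ch}(w_i)$ at the point $(t_k(i),k)$ of the plane. By the interval property a set that has been replaced does not return, so the points used correspond bijectively to the support. Draw $\operatorname{ch}(w_i)$ as the polygonal line through $(t_k(i),k)$, $0\le k\le r$; it is the graph $x=\lambda_i(y)$ of a piecewise linear function of the height $y\in[0,r]$. A step $w_i\to w_{i+1}$ changes the set at exactly one rank $k$ with $0<k<r$, so it increases $t_k$ by $1$ and fixes the other $t_j$. The region between $\lambda_i$ and $\lambda_{i+1}$ is the union of two triangles with the common side from $(t_k,k)$ to $(t_k+1,k)$ and with apexes $(t_{k-1},k-1)$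 and $(t_{k+1},k+1)$. It is a quadrilateral with corners $S_{k-1},S_k,S_{k+1},S_k'$, where $S_k'$ is the new set, and these form a cube square. Since $\lambda_0\le\lambda_1\le\dots\le\lambda_N$, the quadrilaterals have disjoint interiors and cover the region between $\lambda_0$ and $\lambda_N$. Two of the segments between heights $k$ and $k+1$ are graphs of comparable linear functions, so they coincide or have no common interior point; thus the quadrilaterals meet along whole edges and vertices. For $0<k<r$ the rank-$k$ sets of $w_0$ and $w_N$ differ, so $t_k(N)\ge1>0=t_k(0)$. Hence $\lambda_0<\lambda_N$ on the open interval $(0,r)$, with equality at the ends, and the region is a disc with the stated boundary. Every vertex lies on some $\lambda_i$, and edges and quadrilaterals are determined by their corner points.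
\end{proof}

To sweep a product of chains we add one factor at a time. For pairwise disjoint nonempty words $u_1,\dots,u_k$, disjoint from $B$, let $P(u_1,\dots,u_k)$ be the family of sets $B\cup(\text{a prefix of each }u_j)$. The new factor is a word $C$; for each prefix of $C$ we run once through the old sweep, alternately forward and backward. For $u_1=a$, $u_2=b$, $C=c$, starting from the sweep $ab,ba$, this gives
\[
abc,\ bac\ \mid\ bca\ \mid\ cba,\ cab ,
\]
a sweep through all eight subsets of $\{a,b,c\}$ that carries $c$ from the back to the front of $ab$.

\begin{lemma}\label{lem:layer}
Let $w_0,\dots,w_N$ be a sweep with support $P(u_1,\dots,u_k)$, $k\ge1$, and let $C=c_1\cdots c_\ell$, $\ell\ge1$, be a further disjoint word. Then there is a sweep with support $P(u_1,\dots,u_k,C)$ from $w_0C$ to $Cw_*$, where $w_*=w_0$ if $\ell$ is odd and $w_*=w_N$ if $\ell$ is even.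
\end{lemma}

\begin{proof}
For $0\le j\le\ell$, \emph{stage} $j$ consists of the words $c_1\cdots c_j\,w\,c_{j+1}\cdots c_\ell$, where $w$ runs through $w_0,\dots,w_N$ if $j$ is even and through $w_N,\dots,w_0$ if $j$ is odd. Stage $j$ ends with the word $w$ with which stage $j+1$ begins. In the \emph{transition} $j\to j+1$ this $w$ is fixed and $c_{j+1}$ moves left across it one position at a time. The resulting sequence starts at $w_0C$, ends at $Cw_*$, and proceeds by adjacent transpositions.

Write $(x,j)$ for the union of $x\in P(u_1,\dots,u_k)$ with $\{c_1,\dots,c_j\}$; these are the members of $P(u_1,\dots,u_k,C)$. Let $\bot\ne\top$ be the least and the greatest element of $P(u_1,\dots,u_k)$, let $r$ be the length of the words $w_i$, and let $\operatorname{rk}x=|x\setminus B|$. In stage $j$ the chain consists of $(\bot,i)$ for $i\le j$, of $(x,j)$ for $x\in\operatorname{ch}(w)$, and of $(\top,i)$ for $i\ge j$. In the transition $j\to j+1$, when $c_{j+1}$ has $t$ letters of $w$ to its left, the chain consists of $(\bot,i)$ for $i\le j$; $(x,j)$ for $x\in\operatorname{ch}(w)$ with $\operatorname{rk}x\le t$; $(x,j+1)$ for $x\in\operatorname{ch}(w)$ with $\operatorname{rk}x\ge t$; and $(\top,i)$ for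 $i\ge j+1$. Here $t$ decreases from $r$ to $0$. We read off when a given $(x,j)$ occurs.

Let $x\ne\bot,\top$. Then $(x,j)$ can occur only in stage $j$ and in the two adjacent transitions. In stage $j$ it occurs while $x\in\operatorname{ch}(w)$, which is a nonempty interval $I$. In the transition $j-1\to j$ it occurs only if $x$ is in the chain of the first word $w$ of stage $j$, so that $I$ begins at the start of the stage, and then it occurs for $t\le\operatorname{rk}x$, a final part of the transition. In the transition $j\to j+1$ it occurs only if $x$ is in the chain of the last word $w$ of stage $j$, so that $I$ reaches the end of the stage, and then it occurs for $t\ge\operatorname{rk}x$, an initial part. The union is a nonempty interval.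

The set $(\top,j)$ occurs from the first word up to the last word of stage $j$; in the transition $j\to j+1$ it needs $t=r$, and later it does not occur. The set $(\bot,j)$ does not occur before the transition $j-1\to j$, in that transition it needs $t=0$, and it occurs from the first word of stage $j$ to the end. So the sequence is a sweep with the stated support.
\end{proof}

A single word $u_1$ is a sweep with $N=0$ and support $P(u_1)$. By induction, for all $u_1,\dots,u_k$ there is a sweep that starts at $u_1u_2\cdots u_k$ and has support $P(u_1,\dots,u_k)$.

\begin{remark}\label{rem:parity}
We shall need $w_*=w_0$, and this is the reason for the odd block in Definition~\ref{def:linked}. For even $\ell$ the conclusion $w_*=w_0$ can fail for every sweep. Each step of a sweep introduces one new set, so the number of steps is the size of the support minus $r+1$. A sweep with support $P(a,b,cd)$ has $12-5=7$ steps, whereas $cdab$ is an even permutation of $abcd$.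
\end{remark}

\begin{lemma}\label{lem:discs}
Let $a,b$ be linked in $T\in\mathcal{T}$. There is a complex $D_T$ with vertex set $P_T$ that is either the path $\operatorname{ch}(T,a)=\operatorname{ch}(T,b)$, or a disc tiled by cube squares and bounded by the chains $\operatorname{ch}(T,a)$ and $\operatorname{ch}(T,b)$, which meet only in $T$ and $\theta(T)$. Every vertex of $D_T$ lies on a chain of edges of $D_T$ from $T$ to $\theta(T)$.
\end{lemma}

\begin{proof}
Let $[q,q^+)$ be the odd block from Definition~\ref{def:linked}, let $C$ be its word, of odd length, and let $R$ be the concatenation of the other block words in cyclic order from $q^+$. Then $w(T,q^+)=RC$ and $w(T,q)=CR$, and these are $w(T,a)$ and $w(T,b)$ in some order. If $R$ is empty, $P_T$ is the chain of $C$, and $D_T$ is this path. Otherwise $R=u_1\cdots u_k$, where the $u_j$ are the other nonempty block words. Take a sweep with $B=T$ that starts at $R$ and has support $P(u_1,\dots,u_k)$. Since $|C|$ is odd, Lemma~\ref{lem:layer} gives a sweep from $RC$ to $CR$ with support $P(u_1,\dots,u_k,C)=P_T$. A proper nonempty prefix of $RC$ contains the first letter of $R$ and lacks the last letter of $C$. A prefix of $CR$ contains no letter of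 $R$ or contains all of $C$. So the two chains meet only at their ends, and Lemma~\ref{lem:sweep} applies.
\end{proof}

For the strips, note that adding an element $i$ to a sparse set splits one block and deletes two consecutive letters, $i-1$ and $i$, from its word. If both sets are cut at the same element, nothing else changes; so the cut has to be taken in the smaller set.

\begin{lemma}\label{lem:strips}
Let $B$ and $A=B\cup i$ be sparse, $i\notin B$, and let $c\in B$. There is a disc tiled by cube squares whose boundary consists of $\operatorname{ch}(B,c)$, the edge $\{B,A\}$, $\operatorname{ch}(A,c)$ and the edge $\{\theta(A),\theta(B)\}$, and whose only vertices are those of the two chains.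
\end{lemma}

\begin{proof}
Let $[x,x^+)$ be the block of $B$ that contains $i$. Since $A$ is sparse, $i$ is one of $x+2,\dots,x^+-2$, so $i-1$ and $i$ are consecutive letters of the block word, and $w(B,c)=\alpha\,(i-1)\,i\,\beta$ for some words $\alpha,\beta$. In $A$ the block is replaced by $[x,i)$ and $[i,x^+)$, with words $x+1,\dots,i-2$ and $i+1,\dots,x^+-2$. As $c\ne i$, these two blocks are consecutive in the order that starts at $c$, and $w(A,c)=\alpha\beta$. Let $r=|\alpha|+|\beta|+2$. Start from $\alpha\,(i-1)\,i\,\beta$, swap $i-1$ and $i$, move $i$ left across $\alpha$, and then move $i-1$ right across $\beta$; the last word is $i\,\alpha\beta\,(i-1)$. The ranks changed are $|\alpha|+1$; then $|\alpha|,\dots,1$; then $|\alpha|+2,\dots,r-1$. So each rank strictly between $0$ and $r$ changes exactly once. Consequently every set occurs during an initial or a final interval, the support is the union of the first and the last chain, and these chains meet only at ranks $0$ and $r$. The last chain is $B$, followed by the sets $A\cup(\text{a prefix of }\alpha\beta)$, which form $\operatorname{ch}(A,c)$ and end at $\theta(A)$, followed by $\theta(B)=\theta(A)\cup(i-1)$. Lemma~\ref{lem:sweep} gives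 the disc.
\end{proof}

We call this disc the \emph{strip} on $\{B,A\}$ with cut $c$. It is a topological rectangle with bottom $\{B,A\}$, top $\{\theta(B),\theta(A)\}$, and two disjoint sides $\operatorname{ch}(B,c)\subseteq P_B$ and $\operatorname{ch}(A,c)\subseteq P_A$. Its construction involves no choice and is equivariant.

\section{The lower disc}\label{sec:lower}

We want a disc $\Delta$ of cube squares with the interior vertex $\emptyset$ and all sparse sets on its boundary. We start from a wheel of $n$ squares around $\emptyset$ and glue on one square at a time along a single boundary edge. Such a gluing keeps all boundary vertices on the boundary and brings in two new vertices $V\subset W$, obtained from the ends of the old edge by adding the same element $p$. Three things are needed, all equivariant: a partition of $\mathcal{T}$ into pairs $V\subset W$ with $|W\setminus V|=1$; an element $p\in V$ for each pair such that $\{V\setminus p,W\setminus p\}$ is an edge of an earlier square; and a guarantee that no edge is asked for twice.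

\subsection*{Cores}
The pairing comes from a decomposition of $\mathcal{T}$ into Boolean lattices. A \emph{core} is a nonempty set all of whose gaps are at least $3$. For a core $K$ let $K^{(4)}=\{s\in K: g^-_K(s)\ge4\}$. For $x\in T\in\mathcal{T}$ let $\mu_T(x)$ be the number of consecutive gaps equal to $2$ that follow $x$ in $T$ before the first gap that is at least $3$. By (P1) not all gaps of $T$ equal $2$, so $\mu_T$ is well defined, and $\mu_T(x)=\mu_T(x+2)+1$ whenever $x,x+2\in T$.

\begin{lemma}\label{lem:cores}
The map $(K,E)\mapsto K\sqcup(E-2)$ is an equivariant bijection from the set of all $(K,E)$ with $K$ a core and $E\subseteq K^{(4)}$ onto $\mathcal{T}$. Its inverse sends $T$ to $K(T)=\{x\in T:\mu_T(x)\text{ even}\}$ and $E(T)=(T\setminus K(T))+2$.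
\end{lemma}

\begin{proof}
For $s\in K^{(4)}$ the element $s-2$ is not in $K$, and adding it splits the gap $g\ge4$ before $s$ into $g-2\ge2$ and $2$. Different $s$ split different gaps, so $K\sqcup(E-2)$ is sparse.

Let $T\in\mathcal{T}$, $K=K(T)$, $E=E(T)$. An element followed by a gap of at least $3$ has $\mu_T=0$, so $K\ne\emptyset$. If $x,x+2\in T$, their values of $\mu_T$ differ by one, so they are not both in $K$; hence $K$ is a core. If $x\in T\setminus K$, then $\mu_T(x)$ is odd, so $s=x+2\in T$ and $\mu_T(s)$ is even, that is, $s\in K$. Now $s-2\notin K$, and $s-1,s-3\notin T$ because they are adjacent to $s-2\in T$; as $n\ge5$, this gives $g^-_K(s)\ge4$. So $E\subseteq K^{(4)}$ and $T=K\sqcup(E-2)$.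

For uniqueness let $T=K'\sqcup(E'-2)$ with $K'$ a core and $E'\subseteq K'^{(4)}$. We show by induction on $\mu_T(x)$ that $x\in T$ lies in $K'$ if and only if $\mu_T(x)$ is even. If $x\notin K'$, then $x+2\in E'\subseteq K'\subseteq T$; so $\mu_T(x)=0$ implies $x\in K'$. If $\mu_T(x)\ge1$, then $x+2\in T$, and exactly one of $x,x+2$ is in $K'$: not both, since $K'$ is a core, and at least one, as just seen. By induction $x\in K'$ if and only if $\mu_T(x+2)$ is odd, that is, $\mu_T(x)$ is even. So $K'=K(T)$ and $E'=E(T)$.
\end{proof}

\subsection*{Pivot, switch, pairs}
The element $p$ to be removed is one that is followed by a largest gap of the core. Removing it makes that gap longer, and this will let us recover $p$ from the edge $\{V\setminus p,W\setminus p\}$. Ties are broken lexicographically. For $x$ in a core $K$ let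
\[
\sigma_K(x)=\bigl(g^+_K(x),\ g^-_K(x),\ g^-_K(\operatorname{pred}_K x),\ \dots\bigr)
\]
be the sequence of all $|K|$ gaps read backward, starting with the gap after $x$. If $\sigma_K(x)=\sigma_K(x')$, then $K+(x'-x)=K$, so $x=x'$ by (P3). The \emph{pivot} $p(K)$ is the element with the lexicographically largest $\sigma_K$; it is followed by a largest gap. By (P2) not all gaps of $K$ equal $3$, so $K^{(4)}\ne\emptyset$ and the largest gap is at least $4$. The \emph{switch} $s(K)$ is the first element of $K^{(4)}$ in the sequence $p(K),\operatorname{pred}_Kp(K),\operatorname{pred}^2_Kp(K),\dots$. Pivot and switch are equivariant. For $T\in\mathcal{T}$ put $p(T)=p(K(T))\in T$; for a core $T$ we have $K(T)=T$, so the notation is consistent. Both hypotheses are needed here: in $\mathbb{Z}_9$ the core $\{0,3,6\}$ has $K^{(4)}=\emptyset$, and in $\mathbb{Z}_{25}$ the core $\{0,5,10,15,20\}$ is fixed by the translation by $5$, which fixes none of its elements, so it has no equivariant pivot.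

Let $K$ be a core, $p=p(K)$, $s=s(K)$ and $E'\subseteq K^{(4)}\setminus s$. The sets
\[
V=K\cup(E'-2),\qquad W=V\cup(s-2)
\]
form a \emph{pair} $(V,W)$ with core $K$; $V$ is its lower and $W$ its upper member. By Lemma~\ref{lem:cores} the pairs partition $\mathcal{T}$, and $p(V)=p(W)=p$. Since $s-2\notin K$, we have $s-2\ne p$, and
\[
\operatorname{Sq}(V,W)=\{V\setminus p,\ W\setminus p,\ V,\ W\}
\]
is a cube square. Its edges are the \emph{base} $\{V\setminus p,W\setminus p\}$, the \emph{removal edges} $\operatorname{rem}(V)$ and $\operatorname{rem}(W)$, where $\operatorname{rem}(T)=\{T\setminus p(T),T\}$, and the \emph{far edge} $\operatorname{far}(V,W)=\{V,W\}$. All removal edges and far edges are distinct: the upper endpoint determines $T$, respectively the pair, and $\operatorname{rem}(W)$ and $\operatorname{far}(V,W)$ have the different directions $p$ and $s-2$.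

If $K=\{p\}$, then $s=p$ because $n\ge4$, and the only pair is $(\{p\},\{p-2,p\})$. It is called a \emph{root pair}, and its square $\{\emptyset,\{p-2\},\{p\},\{p-2,p\}\}$ a \emph{root square}. The root pairs are exactly the pairs with $|V|=1$.

\begin{lemma}\label{lem:base}
Let $(V,W)$ be a non-root pair with core $K$, $p=p(K)$, $s=s(K)$, and let $g_0=g^+_K(p)$ be the largest gap of $K$.
\begin{itemize}
\item[(a)] If $g^-_K(p)=3$, then $(V\setminus p,W\setminus p)$ is a pair with pivot $p-3$. So the base is the far edge of that pair.
\item[(b)] If $g^-_K(p)\ge4$, so that $s=p$, put $A=W\setminus p$. Then $p(A)=p-2$ and $A\setminus(p-2)=V\setminus p\ne\emptyset$. So the base is $\operatorname{rem}(A)$. Moreover, either the largest gap of $K(A)$ exceeds $g_0$, or $A$ is the upper member of its pair.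
\end{itemize}
\end{lemma}

\begin{proof}
We have $|K|\ge2$ and $g_0\ge4$.

(a) Let $K'=K\setminus p$. Its gaps are those of $K$, with $3$ and $g_0$ replaced by $g_0+3$. This gap follows $p-3$ and is the unique largest one, so $p(K')=p-3$. Since $p\notin K^{(4)}$ and preceding gaps do not decrease when $p$ is removed, $K^{(4)}\subseteq K'^{(4)}$. The search for the switch in $K$ skips $p$ and then visits the elements of $K'$ in the same order as the search in $K'$. The only element whose preceding gap differs in $K$ and $K'$ is $\operatorname{next}_K(p)$, where it is $g_0$ and $g_0+3$, both at least $4$. So $s(K')=s$. With $E'=E(V)\subseteq K'^{(4)}\setminus s$ we have $V\setminus p=K'\cup(E'-2)$ and $W\setminus p=(V\setminus p)\cup(s-2)$, which is a pair with core $K'$.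

(b) Here $W=V\cup(p-2)$, so $A\setminus(p-2)=V\setminus p$, and this set is nonempty since $|V|\ge|K|\ge2$. The difficulty is that removing $p$ changes the parity of $\mu$ on the elements that precede $p$ at steps of $2$, and so changes the core. Let $J\ge1$ be the number of consecutive gaps equal to $2$ that precede $p$ in $W$. Not all gaps of $W$ equal $2$, so the elements $p,p-2,\dots,p-2J$ of $W$ are distinct, and the gap of $W$ before $p-2J$ is at least $3$. In $A$ the gap after $p-2$ is $2+g^+_W(p)\ge4$, and every other element of $A$ has the same following gap as in $W$. For $1\le j\le J$ we have $\mu_W(p-2j)=\mu_W(p)+j$ with $\mu_W(p)$ even, and $\mu_A(p-2j)=j-1$. For any other $x\in A$ the run of $2$-gaps after $x$ stops before it reaches $p-2J$, so $\mu_A(x)=\mu_W(x)$. Put $h=\lfloor J/2\rfloor$. By Lemma~\ref{lem:cores}, $K(A)$ arises from $K$ by deleting $p,p-4,\dots,p-4h$, which are consecutive in $K$, and inserting all $p-2j$ with $j$ odd, $1\le j\le J$.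

\emph{Case $J=2h+1$.} The elements $p-4j$, $0\le j\le h$, are shifted by $-2$. If $|K|>h+1$, the gap after $p-2$ in $K(A)$ is $g_0+2$, the gap before the shifted group is shorter by $2$, and the other gaps are unchanged; so $g_0+2$ is the unique largest gap and $p(A)=p-2$. If $|K|=h+1$, then $K(A)=K-2$, and $p(A)=p-2$ by equivariance. In this subcase $h\ge1$, so $g^-_{K(A)}(p-2)=4$ and $s(K(A))=p-2$; also $J\ge3$, so $p-4\in A$. Since $A$ contains $s(K(A))-2$, it is the upper member of its pair.

\emph{Case $J=2h$, $h\ge1$.} The $h$ inserted elements are $p-2,p-6,\dots,p-4h+2$. If $|K|=h+1$, the gap after $p-2$ in $K(A)$ is $g_0+4$ and all other gaps, if any, equal $4$; so $p(A)=p-2$. Let $|K|>h+1$, put $z=\operatorname{pred}_K(p-4h)\ne p$, and write $4^h$ for $h$ entries equal to $4$. Then, for some $q\ge0$,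
\[
\sigma_K(p)=(g_0,4^h,v,b_1,\dots,b_q),\qquad \sigma_{K(A)}(p-2)=(g_0+2,4^{h-1},v+2,b_1,\dots,b_q),
\]
where $v=g^+_K(z)$ and $v,b_1,\dots,b_q\le g_0$. The largest gap of $K(A)$ is $g_0+2$. If $v<g_0$, it occurs only after $p-2$, and $p(A)=p-2$. If $v=g_0$, it occurs after $p-2$ and after $z$. Dropping the equal first entries of $\sigma_{K(A)}(p-2)$ and $\sigma_{K(A)}(z)$, we have to show
\begin{equation}\label{eq:want}
(4^{h-1},g_0+2,b_1,\dots,b_q)>(b_1,\dots,b_q,g_0+2,4^{h-1}),
\end{equation}
and $\sigma_K(p)>\sigma_K(z)$ gives in the same way
\begin{equation}\label{eq:know}
(4^{h},g_0,b_1,\dots,b_q)>(b_1,\dots,b_q,g_0,4^{h}).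
\end{equation}
Suppose $q\ge h$. The first $h$ entries of \eqref{eq:know} give $4^h\ge(b_1,\dots,b_h)$, so $(4^{h-1},g_0+2)>4^h\ge(b_1,\dots,b_h)$, and \eqref{eq:want} is decided in its first $h$ entries. Suppose $q<h$. The first $q$ entries of \eqref{eq:know} give $4^q\ge(b_1,\dots,b_q)$. If this is strict, \eqref{eq:want} is decided in its first $q\le h-1$ entries. If equality holds, the entries at position $q+1\le h$ in \eqref{eq:know} give $4\ge g_0$; then $g_0=v=4$ and all gaps of $K$ equal $4$, contrary to (P1).

In all cases $p(A)=p-2$, and the largest gap of $K(A)$ is $g_0+2$ or $g_0+4$ except when $K(A)=K-2$.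
\end{proof}

The tie $v=g_0$ does occur. For $n=17$ and $K=\{0,3,8,12\}$ we have $\sigma_K(12)=(5,4,5,3)>(5,3,5,4)=\sigma_K(3)$, so $p=12$. With $W=K\cup\{10\}$ we get $A=\{0,3,8,10\}$, $K(A)=\{0,3,10\}$ and $\sigma_{K(A)}(10)=(7,7,3)>(7,3,7)=\sigma_{K(A)}(3)$.

The \emph{parent} of a non-root pair is the pair $(V\setminus p,W\setminus p)$ in case (a) and the pair containing $A$ in case (b). In both cases the base is a far or removal edge of the square of the parent. Order the pairs by increasing $|V|$, then by decreasing largest gap of the core, with ties broken arbitrarily. Root pairs come first.

\begin{lemma}\label{lem:order}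
The parent of a non-root pair has smaller $|V|$, or equal $|V|$ and a core with a larger largest gap. Every edge is the base of at most one non-root square, and the edges $\operatorname{rem}(\{p\})=\{\emptyset,\{p\}\}$ are the base of none.
\end{lemma}

\begin{proof}
In case (a) of Lemma~\ref{lem:base} the size of the lower member drops by one. In case (b), $|A|=|W|-1=|V|$. If $A$ is the upper member of its pair, the lower member has size $|V|-1$; otherwise it is $A$, and the largest gap of the core has increased.

Far edges and removal edges are distinct, so a far edge can be a base only through (a) and a removal edge only through (b). If $\operatorname{far}(V',W')$ is the base of $\operatorname{Sq}(V,W)$, then $p=p(V')+3$ and $W=W'\cup p$. If $\operatorname{rem}(A)$ is the base, then $p=p(A)+2$ and $W=A\cup p$. In both cases the edge determines $W$, hence the pair. The lower endpoint $V\setminus p$ of the base of a non-root square is nonempty.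
\end{proof}

\begin{proposition}\label{prop:lower}
The squares $\operatorname{Sq}(V,W)$ tile a translation-invariant disc $\Delta$ with vertex set $\{\emptyset\}\cup\mathcal{T}$. Its boundary is a cycle $H$ through every $T\in\mathcal{T}$ exactly once, and $\emptyset$ is interior. The edges $\operatorname{rem}(\{2k\})$, $k\in\mathbb{Z}_n$, cut $\Delta$ into discs $\Delta_k=\Delta_0+2k$; the boundary of $\Delta_k$ consists of $\operatorname{rem}(\{2k\})$, $\operatorname{rem}(\{2k+2\})$ and a path $H_k\subseteq H$ from $\{2k\}$ to $\{2k+2\}$.
\end{proposition}

\begin{proof}
The root square with pivot $p$ contains the \emph{spokes} $\operatorname{rem}(\{p-2\})$ and $\operatorname{rem}(\{p\})$. By (P1), $p\mapsto p+2$ is a single $n$-cycle, so the root squares form a wheel around $\emptyset$, with the neighbors of $\emptyset$ in the cyclic order $\{0\},\{2\},\{4\},\dots$. The wheel is a disc whose vertices are $\emptyset$ and the $2n$ members of root pairs. Its boundary edges are the far edges $\{\{p\},\{p-2,p\}\}$ and the removal edges $\operatorname{rem}(\{p-2,p\})=\{\{p-2\},\{p-2,p\}\}$.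

Add the other squares in the chosen order. Consider the step that adds $\operatorname{Sq}(V,W)$, with base $\{X,Y\}$, $X=V\setminus p$, $Y=W\setminus p$. The parent is already present. The base is a far or removal edge of the parent and not a spoke, so it was a boundary edge when the parent was placed. An edge leaves the boundary only when a square is glued on it as its base, and this happens at most once; so the base is still on the boundary. The vertices $V,W$ are new, since the pairs partition $\mathcal{T}$. Gluing a square to a disc along one boundary edge gives a disc, and in the boundary cycle the edge $XY$ is replaced by the path $X,V,W,Y$. So every nonempty vertex is on the boundary from the moment it appears. At the end all sparse sets have appeared.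

The edges of $\Delta$ are the far and removal edges, which are determined by their endpoints, and the squares correspond to the pairs. So $\Delta$ does not depend on how ties were broken, and translations act on it. Let $\Delta_k$ be the union of the root square with pivot $2k+2$ and the squares of all its descendants. The same gluing process, started from this one square, never uses its two spokes, so $\Delta_k$ is a disc with the stated boundary. Every pair descends from exactly one root pair, and the parent relation is equivariant.
\end{proof}

The next lemma describes a gluing step from the point of view of the edge on which the square is glued.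

\begin{lemma}\label{lem:glue}
Let $e=\{X,Y\}$, $X\subset Y$, be the base of a non-root square $\operatorname{Sq}(V,W)$, and let $a=p(Y)$. Put $y=a+3$ if $e$ is a far edge and $y=a+2$ if $e$ is a removal edge. Then $V=X\cup y$, $W=Y\cup y$ and $p(V)=p(W)=y$. The new edges $\operatorname{rem}(V)$, $\operatorname{far}(V,W)$, $\operatorname{rem}(W)$ have lower endpoints $X$, $V$, $Y$. The set $Y$ has no element among $a+1,\dots,y$; so $y$ lies in the block of $Y$ that starts at $a$, and $\operatorname{pred}_W(y)=a$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:base} the pivot of $(V,W)$ is $p(Y)+3$ in case (a) and $p(Y)+2$ in case (b), where $Y=A$. This gives the first two statements. For the last one, $a+1\notin Y$ since $Y$ is sparse, $y-1\notin Y$ since $W$ is sparse, and $y\notin Y$.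
\end{proof}

\begin{example}\label{ex:eleven}
Let $n=11$. Up to translation the cores have gaps $(11)$, $(3,8)$, $(4,7)$, $(5,6)$, $(3,3,5)$, $(3,4,4)$. A core $K$ has $2^{|K^{(4)}|-1}$ pairs, so there are $1+1+2+2+1+2=9$ orbits of pairs, and each $\Delta_k$ has nine squares. Table~\ref{tab:eleven} lists the descendants of the root pair with pivot $0$. Each row follows from the gaps of $K$. For instance $K=\{0,3,7\}$ has $\sigma_K(7)=(4,4,3)$ and $\sigma_K(3)=(4,3,4)$, so $p=s=7$, $K^{(4)}=\{0,7\}$, and $E'=\emptyset$ or $\{0\}$ gives the last two rows.
\end{example}

\begin{table}[ht]
\centering
\begin{tabular}{cccccc|ccc}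
$K$ & $p$ & $s$ & $V$ & $W$ & base & type & cut & new cut\\ \hline
$0$ & $0$ & $0$ & $0$ & $90$ & (root) & & & $0$\\
$92$ & $2$ & $2$ & $92$ & $902$ & $\operatorname{rem}(90)$ & N & $9$ & $2$\\
$04$ & $4$ & $4$ & $904$ & $9024$ & $\operatorname{rem}(902)$ & N & $9$ & $4$\\
$03$ & $3$ & $0$ & $03$ & $903$ & $\operatorname{far}(0,90)$ & F & $0$ & $3$\\
$036$ & $6$ & $0$ & $036$ & $9036$ & $\operatorname{far}(03,903)$ & F & $3$ & $6$\\
$05$ & $5$ & $5$ & $05$ & $035$ & $\operatorname{rem}(03)$ & P & $0$ & $5$\\
$05$ & $5$ & $5$ & $905$ & $9035$ & $\operatorname{rem}(903)$ & P & $0$ & $5$\\
$037$ & $7$ & $7$ & $037$ & $0357$ & $\operatorname{rem}(035)$ & R & $0$ & $3$\\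
$037$ & $7$ & $7$ & $9037$ & $90357$ & $\operatorname{rem}(9035)$ & R & $0$ & $3$
\end{tabular}
\caption{The nine pairs of one sector of $\Delta$ for $n=11$, with sets written as strings. The last three columns give the type and the cut of the base and the cut assigned to $\operatorname{far}(V,W)$ in the proof of Proposition~\ref{prop:cuts}; in the rows of type R the recorded block is $[0,3)$.}
\label{tab:eleven}
\end{table}

\section{The choice of cuts}\label{sec:cuts}

The strip on an edge $e$ of $H$ needs a cut $c(e)$ in the lower endpoint of $e$, and at each $T$ the cuts of the two edges must be linked so that $D_T$ fits between the strips. This is a condition all along the cycle $H$, but it can be met locally during the growth of $\Delta$. When an edge $e=\{X,Y\}$ is replaced by the path $X,V,W,Y$, we pass $c(e)$ on to the two outer edges, so that nothing changes at $X$ and $Y$. What remains is to find one cut for the far edge that is linked with $c(e)$ in both $V$ and $W$. For this we must know where $c(e)$ lies relative to the new element $y$, and the four types below record it.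

\begin{proposition}\label{prop:cuts}
There is an equivariant assignment of a cut $c(e)$ to each edge $e$ of $H$, with $c(e)$ in the lower endpoint of $e$, such that for every $T\in\mathcal{T}$ the cuts of the two edges of $H$ at $T$ are linked in $T$.
\end{proposition}

\begin{proof}
During the construction of $\Delta$ we give every boundary edge $e=\{X,Y\}$, $X\subset Y$, a cut $c(e)\in X$ and one of the following types, where $a=p(Y)$.
\begin{itemize}
\item[F:] $e$ is a far edge and $c(e)=a$.
\item[N:] $e=\operatorname{rem}(Y)$, $|Y|\ge2$, $c(e)=\operatorname{next}_Y(a)$, and $g^+_Y(a)$ is odd.
\item[P:] $e=\operatorname{rem}(Y)$, $|Y|\ge2$, $c(e)=\operatorname{pred}_Y(a)$, and $g^-_Y(a)$ is odd.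
\item[R:] an interval $[q,q^+)$ is recorded that is an odd block of both $X$ and $Y$, with $c(e)\in\{q,q^+\}$ and $q\ne a$.
\end{itemize}
The invariant is that at every boundary vertex $T$ the cuts of the two boundary edges are linked in $T$.

\emph{The wheel.} The edge $\operatorname{far}(\{p\},\{p-2,p\})$ gets the cut $p$ and has type F. The edge $\operatorname{rem}(\{p-2,p\})$ gets the cut $p-2$, which is the next element after the pivot $p$ at distance $n-2$; this is odd by (P1), so the type is N. At $\{p-2,p\}$ the cuts $p$ and $p-2$ are the ends of the odd block $[p,p-2)$. At $\{p\}$ the edges are $\operatorname{far}(\{p\},\{p-2,p\})$ and $\operatorname{rem}(\{p,p+2\})$, both with cut $p$, which is linked to itself.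

\emph{A gluing step.} Let $\operatorname{Sq}(V,W)$ be glued on $e=\{X,Y\}$, with $a$ and $y$ as in Lemma~\ref{lem:glue}, and let $f=\operatorname{far}(V,W)$. Put $c(\operatorname{rem}(V))=c(\operatorname{rem}(W))=c(e)$; this cut lies in the lower endpoints $X$ and $Y$, and the invariant at $X$ and $Y$ is preserved. We choose $c(f)\in V$ linked with $c(e)$ in $V$ and in $W$, and we determine the types of the three new edges. All three have an upper endpoint with pivot $y$, and $|W|>|V|\ge2$.

\emph{Type F.} Here $y=a+3$ and $c(e)=a\in X$. Since $\operatorname{pred}_W(y)=a$ and $a,y\in V\subseteq W$, the interval $[a,y)$ is a block of length $3$ of both $V$ and $W$. Put $c(f)=y$; then $f$ has type F, and $a,y$ are linked in $V$ and in $W$. The edges $\operatorname{rem}(V)$ and $\operatorname{rem}(W)$ have the cut $a$, the predecessor of $y$ at distance $3$, so they have type P.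

\emph{Type N.} Here $y=a+2$, $X=Y\setminus a$, and $c(e)=o=\operatorname{next}_Y(a)\in X$. Since $y$ lies in the block $[a,o)$ of $Y$, the interval $[y,o)$ is a block of $V$ and of $W$, of odd length $g^+_Y(a)-2$. Put $c(f)=y$; then $f$ has type F, and $y,o$ are linked in $V$ and in $W$. The edges $\operatorname{rem}(V)$ and $\operatorname{rem}(W)$ have the cut $o$, the successor of $y$ at odd distance, so they have type N.

\emph{Type P.} Here $y=a+2$, $X=Y\setminus a$, and $c(e)=b=\operatorname{pred}_Y(a)\in X$. The set $X$ has no element strictly between $b$ and $y$, so $[b,y)$ is a block of $V$, of odd length $g^-_Y(a)+2$. In $W=Y\cup y$ the block $[b,a)$ is odd and $[a,y)$ is trivial, so $w(W,y)=w(W,a)$. Put $c(f)=y$; then $f$ has type F, and $b,y$ are linked in $V$ through $[b,y)$ and in $W$ through $[b,a)$. The edge $\operatorname{rem}(V)$ has the cut $b=\operatorname{pred}_V(y)$ at odd distance, so it has type P. For $\operatorname{rem}(W)=\{Y,W\}$ the cut $b$ is no longer adjacent to the pivot $y$. We record $[b,a)$, an odd block of both $Y$ and $W$; since $b\in Y$ and $y\notin Y$, we have $b\ne y$, and the edge has type R.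

\emph{Type R.} The element $y$ lies in the block of $Y$ that starts at $a$, and $[q,q^+)$ is a different block of $Y$ because $q\ne a$. So $y\notin[q,q^+)$, and $[q,q^+)$ is also a block of $V=X\cup y$ and of $W=Y\cup y$. As $|Y|\ge2$, the ends $q,q^+$ are distinct, and both lie in $X$. Let $c(f)$ be the end other than $c(e)$; the two ends are linked in $V$ and in $W$. All three new edges have type R with the same recorded block, which is an odd block of $X,Y,V,W$, and $q\ne y$ since $q\in X$.

At the end of the construction the boundary is $H$, and the invariant is the assertion. The cut, type and recorded block of a new edge depend only on $y$ and on the corresponding data of the base, by rules that commute with translations, and the data on the wheel are equivariant. Translations preserve $|V|$, the largest gap of the core and the parent relation, so induction along Lemma~\ref{lem:order} shows that the assignment is equivariant.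
\end{proof}

\section{Assembly of the sphere}\label{sec:assembly}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The cases $n=2,3$ are Example~\ref{ex:small}. Let $n\ge5$ be prime.

\emph{The pieces.} Let $\overline\Delta=\theta(\Delta)$ be a copy of $\Delta$ with every label $S$ replaced by $\theta(S)$. It is a translation-invariant disc of cube squares with interior vertex $\mathbb{Z}_n$ and boundary cycle $\theta(H)$. For each edge $e$ of $H$ take the strip on $e$ with cut $c(e)$ from Proposition~\ref{prop:cuts}; by equivariance of $c$, the strip on $e+a$ is the translate by $a$ of the strip on $e$. For $T\in\mathcal{T}$ with edges $e,e'$ of $H$, both cuts $c(e),c(e')$ lie in $T$ and are linked in $T$, so Lemma~\ref{lem:discs} provides a complex $D_T$. It may involve choices. By (P3) no nonzero translation fixes $T$, so we choose $D_T$ for one $T$ in each orbit and put $D_{T+a}=D_T+a$. The edges of $H$ at $T+a$ are $e+a$, $e'+a$ and $w(T+a,c+a)=w(T,c)+a$, so $D_{T+a}$ is as required.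

\emph{Gluing.} Go once around $H$. At $T$ glue the strip on $e$ to $D_T$ along $\operatorname{ch}(T,c(e))$ and the strip on $e'$ along $\operatorname{ch}(T,c(e'))$; if $D_T$ is a path, this glues the two strips to each other. A strip with a disc $D_T$ attached along one side is again a rectangle, whose new side is the other boundary chain of $D_T$, with the same corners $T$ and $\theta(T)$. So we have a cyclic sequence of rectangles, each glued to the next along a side, bottom corner to bottom corner. The result is an annulus with boundary cycles $H$ and $\theta(H)$. Gluing in $\Delta$ along $H$ and $\overline\Delta$ along $\theta(H)$ gives a sphere $\Sigma$ whose $2$-cells are cube squares. Every vertex of a strip lies on one of its sides and so in some $D_T$, and so does every boundary vertex of $\Delta$ and $\overline\Delta$. Hence the vertices of $\Sigma$ are $\emptyset$, $\mathbb{Z}_n$ and the members of $\bigsqcup_TP_T$, each once: every subset of $\mathbb{Z}_n$ is a vertex exactly once.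

\emph{Upper and lower neighbors.} Let $S\in P_T$. If $S\ne\theta(T)$, then $S$ has an upper neighbor in $D_T$, since it lies on a chain from $T$ to $\theta(T)$; the vertex $\theta(T)$ is joined by the edge $\theta(\operatorname{rem}(T))$ of $\overline\Delta$ to $\theta(T\setminus p(T))\supset\theta(T)$. If $S\ne T$, then $S$ has a lower neighbor in $D_T$; the vertex $T$ is joined by the edge $\operatorname{rem}(T)$ of $\Delta$ to $T\setminus p(T)$. The spokes give upper neighbors of $\emptyset$, and their images under $\theta$ give lower neighbors of $\mathbb{Z}_n$. So $\Sigma$ satisfies the hypotheses of Proposition~\ref{prop:criterion}.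

\emph{Symmetry.} Within each piece a cell is determined by its vertices, and the translate by $2$ of a piece is a piece. Let $\tau$ map each cell of a piece onto the cell of the translated piece with labels shifted by $2$, by the isometry that extends the map on corners. These maps respect the gluings, so $\tau$ is a homeomorphism of $\Sigma$, and $\tau^n$ maps every cell to itself fixing its corners, so $\tau^n=1$. The complex $D_{\{0\}}$ is the path with word $1,2,\dots,n-2$. Let $\eta$ be the path
\[
\emptyset,\ \{0\},\ \{0,1\},\ \dots,\ \{0,1,\dots,n-2\},\ \mathbb{Z}_n
\]
formed by $\operatorname{rem}(\{0\})$, $D_{\{0\}}$ and $\theta(\operatorname{rem}(\{0\}))$. The inner vertices of $\tau^k\eta$ lie in $P_{\{2k\}}$, so these paths meet only in their ends. The strips on the edges of $H_k$ and the complexes $D_T$ for the vertices $T$ of $H_k$ form a rectangle with bottom $H_k$, top $\theta(H_k)$ and sides $D_{\{2k\}}$, $D_{\{2k+2\}}$. Attaching $\Delta_k$ along $H_k$ and $\theta(\Delta_k)$ along $\theta(H_k)$ gives a disc $\Lambda_k$ with boundary $\tau^k\eta\cup\tau^{k+1}\eta$. The discs $\Lambda_k$ cover $\Sigma$, have disjoint interiors, and satisfy $\Lambda_k=\tau^k\Lambda_0$ by Proposition~\ref{prop:lower}.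 Proposition~\ref{prop:rotation} now gives a simple, symmetric, monotone Venn diagram of $n$ curves.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:iff}]
For prime $n$ use Theorem~\ref{thm:main}, whose proof gives a monotone diagram when $n\ge5$. For composite $n$ use Proposition~\ref{prop:composite}.
\end{proof}

For $n=5$ the only cores are singletons, $\Delta$ is the wheel, every $D_T$ is a path, and the construction yields Figure~\ref{fig:five}. The next case is the first with a non-root square and with a complex $D_T$ that is a disc.

\begin{example}\label{ex:seven}
Let $n=7$. The cores are the singletons and the translates of $03$, which has gaps $3,4$, pivot $3$ and switch $0$. So the sector of $\Delta$ with root pair $(0,50)$ has one more square, that of the pair $(03,503)$, glued on $\operatorname{far}(0,50)$, and $H$ runs from $5$ through $50$, $503$, $03$ to $0$. The cuts of these four edges are $5,0,3,0$. The words needed are $w(5,5)=60123$, $w(50,5)=w(50,0)=123$, $w(503,0)=w(503,3)=1$, $w(03,3)=451$, $w(03,0)=145$ and $w(0,0)=12345$. As in Section~\ref{sec:five}, the sector of $\Sigma$ can be read as a sequence of adjacent transpositions, $k$ meaning that positions $k,k+1$ are swapped: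
\[
2\,3\,4\,5\ \mid\ 4\,3\ \mid\ 6\,1\,5\,2\ \mid\ 4\,3\ \mid\ 4\,3\ \mid\ 2\,5\,4\,3 .
\]
The groups are the strip on $\{5,50\}$; the strip on $\{50,503\}$; the two squares of $\overline\Delta$ (swaps $6,5$) and the two of $\Delta$ (swaps $1,2$); the strip on $\{503,03\}$; the disc $D_{03}$; and the strip on $\{03,0\}$. The orderings before and after the groups are
\[
5601234,\quad 5012364,\quad 5031264,\quad 0351426,\quad 0345126,\quad 0314526,\quad 0123456 .
\]
The last one is the translate of the first by $2$, and there are $18=(2^7-2)/7$ swaps. The $3$-element sets met are $560,\ 501,\ 503,\ 034,\ 013$, and then $012=560+2$. Their cyclic gap sequences $(1,1,5)$, $(2,1,4)$, $(2,3,2)$, $(3,1,3)$, $(1,2,4)$ show that there is one from each of the five translation orbits.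
\end{example}

\begin{thebibliography}{1}

\bibitem{ACFKL}
Hugo Akitaya, Jean Cardinal, Stefan Felsner, Linda Kleist, Robert Lauff,
\emph{Facet-Hamiltonicity},
arXiv:2411.02172 (2024).

\end{thebibliography}
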